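# Random reals and the additivity of the Menger property

## Choosing finitely many sets, coordinate by coordinate

Let $\mathbb N^{\mathbb N}$ carry the product topology, and for each $n$ consider the open cover
$$\mathcal U_n=\{\{x:x(n)=k\}:k\in\mathbb N\}.$$
Suppose we may pick finitely many members from each $\mathcal U_n$ and want the chosen sets, taken all together, to cover the space. A finite choice from $\mathcal U_n$ only uses values $k\le g(n)$ for some number $g(n)$. So the chosen sets cover at most the points $x$ with $x(n)\le g(n)$ for some $n$, and the point $g+1$, that is, $n\mapsto g(n)+1$, is missed. However we choose, we fail.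

Now try smaller sets. For $y\in\mathbb N^{\mathbb N}$ put $K_y=\{g\in\mathbb N^{\mathbb N}:g\le y\}$, where $\le$ always means $\le$ at every coordinate. This is a product of finite sets, so it is compact, and finitely many members of $\mathcal U_0$ already cover it. The same holds for any countable union $\bigcup_iX_i$ of sets on which we can always succeed: split $\mathbb N$ into infinitely many infinite sets $A_i$, and use the covers with index in $A_i$ to cover $X_i$.

How many sets on which we can always succeed does it take to build a set on which we can fail? Countably many do not suffice. On the other hand, let $D\subseteq\mathbb N^{\mathbb N}$ be such that every $x$ satisfies $x\le^*y$ for some $y\in D$, where $\le^*$ means "at all but finitely many coordinates". Close $D$ under finite modifications, which does not change its infinite cardinality. Then $\mathbb N^{\mathbb N}=\bigcup_{y\in D}K_y$. So the least size of such a $D$ is an upper bound.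

Let us fix the vocabulary. All spaces are subspaces of the irrationals $\mathbb R\setminus\mathbb Q$, which we identify with $\mathbb N^{\mathbb N}$; every separable, metrizable, zero-dimensional space is homeomorphic to such a subspace. For a space $X$ let $\mathcal O$ be the collection of its countable open covers.

**Definition (Menger property).** $X$ satisfies $\mathsf S_{\mathrm{fin}}(\mathcal O,\mathcal O)$, or is *Menger*, if for every sequence $\langle\mathcal U_n:n\in\mathbb N\rangle$ of countable open covers of $X$ there are finite $\mathcal F_n\subseteq\mathcal U_n$ such that $\bigcup_n\mathcal F_n$ covers $X$.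

We have just seen that each $K_y$ is Menger, that countable unions of Menger spaces are Menger, and that $\mathbb N^{\mathbb N}$ is not Menger.

**Definition (additivity).** $\mathrm{add}(\mathsf S_{\mathrm{fin}}(\mathcal O,\mathcal O))$ is the least cardinality of a family of Menger subspaces of $\mathbb R\setminus\mathbb Q$ whose union is not Menger. We write $\mathrm{add}$ for short.

We enumerate covers as $\mathcal U_n=\{U_{n,k}:k\in\mathbb N\}$, with repetitions if necessary. Since enlarging a finite choice does no harm, we may assume that the choice from $\mathcal U_n$ is $\{U_{n,k}:k\le g(n)\}$, so a sequence of finite choices is a function $g\in\mathbb N^{\mathbb N}$. A cover of $X\subseteq\mathbb N^{\mathbb N}$ by relatively open sets is always given by open subsets of $\mathbb N^{\mathbb N}$.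

## The interval from $\max\{\mathfrak b,\mathfrak g\}$ to $\mathrm{cf}(\mathfrak d)$

The bounding number $\mathfrak b$ is the least size of a subset of $\mathbb N^{\mathbb N}$ that is unbounded with respect to $\le^*$. The dominating number $\mathfrak d$ is the least size of a set $D$ as above, and $\mathrm{cf}(\mathfrak d)$ is its cofinality. So we already know $\aleph_1\le\mathrm{add}\le\mathfrak d$. The third cardinal is less standard. Write $[\mathbb N]^\omega$ for the family of infinite subsets of $\mathbb N$, and $a'\subseteq^*a$ if $a'\setminus a$ is finite.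

**Definition (groupwise density).** A family $G\subseteq[\mathbb N]^\omega$ is *groupwise dense* if

1. $a\in G$, $a'\in[\mathbb N]^\omega$ and $a'\subseteq^*a$ imply $a'\in G$;
2. for every (strictly) increasing $h\in\mathbb N^{\mathbb N}$ there is an infinite $a\subseteq\mathbb N$ with $\bigcup_{n\in a}[h(n),h(n+1))\in G$.

The number $\mathfrak g$ is the least number of groupwise dense families with empty intersection.

A small example is $G=\{a\in[\mathbb N]^\omega:\mathbb N\setminus a\text{ is infinite}\}$. It is closed under almost subsets, and for any $h$ the union of the intervals $[h(n),h(n+1))$ with $n$ even has infinite complement. The second clause says that $G$ cannot be avoided by cutting $\mathbb N$ into finite blocks and taking only unions of whole blocks.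

It is known (Zdomskyy) that
$$\max\{\mathfrak b,\mathfrak g\}\le\mathrm{add}(\mathsf S_{\mathrm{fin}}(\mathcal O,\mathcal O))\le\mathrm{cf}(\mathfrak d). \tag{1}$$
Boaz Tsaban's paper "Additivity numbers of covering properties", arXiv:math/0604451 (2006), asks whether the first inequality can be strict: is it consistent that $\max\{\mathfrak b,\mathfrak g\}<\mathrm{add}(\mathsf S_{\mathrm{fin}}(\mathcal O,\mathcal O))$? The answer is yes: if ZFC is consistent, so is ZFC together with the strict inequality. Here is the precise statement.

**Theorem A.** Let $W$ be a model of ZFC + $\mathfrak b=\aleph_1$ + $\mathfrak g=\mathfrak d=\mathfrak c=\aleph_2$ (for instance the Miller model), and let $W[G]$ be obtained by adding $\aleph_1$ random reals to $W$, i.e. by forcing with the measure algebra of $2^{\omega_1}$. Then in $W[G]$: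
$$\mathfrak b=\mathfrak g=\aleph_1<\mathrm{add}(\mathsf S_{\mathrm{fin}}(\mathcal O,\mathcal O))=\mathrm{cf}(\mathfrak d)=\mathfrak d=\mathfrak c=\aleph_2 .$$

The Miller model is the countable support iteration of length $\omega_2$ of superperfect forcing over a model of CH. We use as a black box that it satisfies $\mathfrak b=\aleph_1$ and $\mathfrak g=\mathfrak d=\mathfrak c=\aleph_2$; see A. Blass, *Applications of superperfect forcing and its relatives*, LNM 1401 (1989), and A. Blass, *Combinatorial cardinal characteristics of the continuum*, Handbook of Set Theory, §11.9. From the latter we also take $\aleph_1\le\mathfrak g$. The upper bound in (1) is used as given. The lower bound in (1) will be reproved, because we need a stronger form of it.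

## Random reals, and an attempt to trace Menger sets in the ground model

In the ground model $W$ there is no gap: $\mathfrak g=\aleph_2$ and (1) give $\mathrm{add}=\aleph_2=\mathfrak g$. The plan is to force so that $\mathfrak g$ drops to $\aleph_1$ while $\mathrm{add}$ stays at $\aleph_2$.

Let $\kappa$ be an uncountable cardinal. The measure algebra $\mathbb B_\kappa$ of $2^\kappa$ is the complete Boolean algebra of measurable subsets of $2^\kappa$, with the product of the fair-coin measures, modulo null sets; $\mu$ is its strictly positive probability measure. We use these standard facts (Solovay; see e.g. Kunen, *Random and Cohen reals*).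

* **(R1)** $\mathbb B_\kappa$ is ccc. Hence cardinals and cofinalities are preserved.
* **(R2)** The generic filter yields $r\in2^\kappa$ that avoids every null Borel set which depends on countably many coordinates and is coded in $W$.
* **(R3)** Every real of $W[G]$ is $F(r{\restriction}E)$ with $E\in W$, $E\subseteq\kappa$ countable, and $F$ a Borel function coded in $W$.
* **(R4)** $\mathbb B_\kappa$ is $\omega^\omega$-bounding: every $f\in\mathbb N^{\mathbb N}\cap W[G]$ satisfies $f\le g$ for some $g\in\mathbb N^{\mathbb N}\cap W$.

In (R2) and (R3), Borel sets and functions coded in $W$ are reinterpreted in $W[G]$ by the same codes. Let us prove (R4), since its measure estimate returns at the end. Let $\dot f$ be a name for an element of $\mathbb N^{\mathbb N}$ and $p\ne0$. For fixed $n$ the values $[\![\dot f(n)\le k]\!]$ increase to $1$ with $k$, so there is $g(n)$ with $\mu(p\wedge[\![\dot f(n)>g(n)]\!])<2^{-n-2}\mu(p)$. Then $q=p\wedge\bigwedge_n[\![\dot f(n)\le g(n)]\!]$ has measure at least $\mu(p)-\sum_n2^{-n-2}\mu(p)=\mu(p)/2>0$, and $q$ forces $\dot f\le g$. By density, (R4) holds.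

Now try to show that $\mathrm{add}$ stays at $\aleph_2$. Suppose that in $W[G]$ we have $\mathbb N^{\mathbb N}=\bigcup_{\xi<\omega_1}D_\xi$ with all $D_\xi$ Menger. The sensible thing is to pass to the traces $D_\xi\cap W$, which cover $\mathbb N^{\mathbb N}\cap W$. If these were $\aleph_1$ Menger sets in $W$, we would contradict $\mathrm{add}^W=\aleph_2$. This breaks at two points.

First, the traces need not belong to $W$. Take distinct points $x_n\in W$ forming a sequence in $W$, and $D=\{x_n:r(n)=1\}$. Then $D\cap W=D$ computes $r{\restriction}\omega$, so it is not in $W$. What does belong to $W$ is the set $\{x:p\Vdash x\in\dot D\}$ for a fixed condition $p$. This can be much smaller: here it is finite, because if $p$ forces $r(n)=1$ for all $n\in A$, then $\mu(p)\le2^{-j}$ for every $j\le|A|$, so $A$ is finite. There is then no reason why the sets $\{x:p\Vdash x\in\dot D_\xi\}$ should cover $\mathbb N^{\mathbb N}\cap W$.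

Second, let $X\in W$ with $X\subseteq D$ and $D$ Menger in $W[G]$. To show that $X$ is Menger in $W$ we are handed open covers of $X$ in $W$, and want to apply the Menger property of $D$. But these covers need not cover $D$. For instance, if $D=\{\bar 0,s\}$ with $\bar0$ the zero sequence and $s\in W[G]\setminus W$, then $X=\{\bar 0\}$ is covered by a single basic open set $[\bar 0{\restriction}m]$ that misses $s$, and the Menger property of $D$ does not apply to that family.

The second obstacle disappears if we only test covers of *all of* $\mathbb N^{\mathbb N}$, because being a cover of $\mathbb N^{\mathbb N}$ is absolute. This gives a weaker notion of Menger set, so the lower bound $\mathfrak g\le\mathrm{add}$ has to be strengthened to this notion. The first obstacle disappears if the sequence $D_\xi$ is increasing and of regular uncountable length, because then ccc lets us decide, up to a bound, when a given $x$ enters. We therefore need the weaker notion to be preserved by short unions. The next three sections carry this out.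

## Relatively Menger subsets of $\mathbb N^{\mathbb N}$

**Definition (r‑Menger).** $X\subseteq\mathbb N^{\mathbb N}$ is *r‑Menger* if for every sequence $\langle\mathcal U_n\rangle$ of countable open covers of $\mathbb N^{\mathbb N}$ there are finite $\mathcal F_n\subseteq\mathcal U_n$ with $X\subseteq\bigcup_n\bigcup\mathcal F_n$. Let
$$\mathfrak m_r=\min\{|\mathcal F|:\mathcal F\text{ is a family of r‑Menger sets and }\bigcup\mathcal F=\mathbb N^{\mathbb N}\}.$$

Every Menger $X\subseteq\mathbb N^{\mathbb N}$ is r‑Menger, since covers of $\mathbb N^{\mathbb N}$ cover $X$. By the opening example $\mathbb N^{\mathbb N}$ is not r‑Menger. Singletons are r‑Menger, so $\mathfrak m_r$ is defined.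

The letter r is for "relatively", and the notion is really weaker. Let $X\subseteq\mathbb N^{\mathbb N}$ be the set of $0$–$1$ sequences with infinitely many ones. It is contained in the compact set $K_y$ with $y$ constantly $1$, and every subset of an r‑Menger set is r‑Menger, so $X$ is r‑Menger. But coding a sequence by the gaps between its consecutive ones is a homeomorphism of $X$ onto $\mathbb N^{\mathbb N}$, so $X$ is not Menger.

For $A\subseteq\mathbb N^{\mathbb N}$ put ${\downarrow}A=\bigcup_{y\in A}K_y$. Two lemmas drive everything: taking ${\downarrow}$ of a continuous image keeps Menger sets Menger, yet it turns any failure of the property into all of $\mathbb N^{\mathbb N}$.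

**Lemma 1.** (a) If $Z$ is a Menger space and $f:Z\to\mathbb N^{\mathbb N}$ is continuous, then ${\downarrow}f[Z]$ is Menger. (b) If $f:\mathbb N^{\mathbb N}\to\mathbb N^{\mathbb N}$ is continuous and $Z\subseteq\mathbb N^{\mathbb N}$ is r‑Menger, then ${\downarrow}f[Z]$ is r‑Menger.

*Proof.* Let $D={\downarrow}f[Z]$. Let $\mathcal W_n=\{W_{n,i}:i\in\mathbb N\}$ be families of open subsets of $\mathbb N^{\mathbb N}$ which cover $D$ in case (a), and cover $\mathbb N^{\mathbb N}$ in case (b).

**Step 1.** We pull the covers back to the domain of $f$. Put
$$O_{n,k}=\Big\{z:K_{f(z)}\subseteq\bigcup_{i\le k}W_{n,i}\Big\},$$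
where $z$ ranges over $Z$ in (a) and over $\mathbb N^{\mathbb N}$ in (b). For fixed $n$ these sets increase with $k$. They cover the domain: $K_{f(z)}$ is compact and is covered by $\mathcal W_n$ (in case (a) because $K_{f(z)}\subseteq D$), so finitely many $W_{n,i}$ suffice.

**Step 2.** We check that $O_{n,k}$ is open. Let $z\in O_{n,k}$ and $H=\bigcup_{i\le k}W_{n,i}$. By compactness $K_{f(z)}$ is covered by finitely many basic sets $[s]\subseteq H$; let $m$ be the maximal length of these $s$. Any $g$ that agrees on the first $m$ coordinates with a member of $K_{f(z)}$ lies in one of these $[s]$, hence in $H$. Now suppose $f(z'){\restriction}m=f(z){\restriction}m$ and $g\le f(z')$. The point that equals $g$ on the first $m$ coordinates and is $0$ afterwards lies in $K_{f(z)}$, so $g\in H$. Thus $K_{f(z')}\subseteq H$, i.e. $z'\in O_{n,k}$. By continuity of $f$, the set of such $z'$ is an open neighborhood of $z$.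

**Step 3.** We select. By hypothesis, and since the $O_{n,k}$ increase with $k$, there are $k_n$ with $Z\subseteq\bigcup_nO_{n,k_n}$. If $g\in D$, then $g\in K_{f(z)}$ for some $z\in Z$; choosing $n$ with $z\in O_{n,k_n}$ we get $g\in\bigcup_{i\le k_n}W_{n,i}$. So $D\subseteq\bigcup_n\bigcup_{i\le k_n}W_{n,i}$. $\square$

**Lemma 2.** Let $Y$ be zero-dimensional, separable, metrizable, and $Z\subseteq Y$. Let $\mathcal U_n$ be countable open covers of $Y$ such that no choice of finite $\mathcal F_n\subseteq\mathcal U_n$ satisfies $Z\subseteq\bigcup_n\bigcup\mathcal F_n$. Then there is a continuous $f:Y\to\mathbb N^{\mathbb N}$ with ${\downarrow}f[Z]=\mathbb N^{\mathbb N}$.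

*Proof.* **Step 1.** We make the covers disjoint, so that they can be read as coordinates. Each $U\in\mathcal U_n$ is a countable union of clopen sets. Let $C_0,C_1,\dots$ enumerate all the clopen sets so obtained from $\mathcal U_n$, and let $V_{n,k}=C_k\setminus\bigcup_{i<k}C_i$. The $V_{n,k}$, $k\in\mathbb N$, are disjoint clopen sets, possibly empty; they cover $Y$, and each lies in a member of $\mathcal U_n$. Let $f(y)(n)$ be the unique $k$ with $y\in V_{n,k}$. Each coordinate of $f$ is locally constant, so $f$ is continuous.

**Step 2.** We show that every $g\in\mathbb N^{\mathbb N}$ lies below some $f(y)$, $y\in Z$. If every $y\in Z$ had some $n$ with $f(y)(n)\le g(n)$, then the sets $V_{n,k}$ with $n\in\mathbb N$ and $k\le g(n)$ would cover $Z$. Replacing each by a member of $\mathcal U_n$ containing it would give finite $\mathcal F_n\subseteq\mathcal U_n$ covering $Z$, contrary to the hypothesis. So some $y\in Z$ has $f(y)(n)>g(n)$ for all $n$, and $g\in K_{f(y)}\subseteq{\downarrow}f[Z]$. $\square$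

**Lemma 3.** (a) $\mathfrak m_r\le\mathrm{add}(\mathsf S_{\mathrm{fin}}(\mathcal O,\mathcal O))$. (b) The union of fewer than $\mathfrak m_r$ r‑Menger sets is r‑Menger.

*Proof.* (a) We turn an arbitrary failure of additivity into a cover of $\mathbb N^{\mathbb N}$. Let $\mathcal F$ be a family of Menger subspaces such that $Y=\bigcup\mathcal F$ is not Menger. Covers of $Y$ witnessing this satisfy the hypothesis of Lemma 2 with $Z=Y$, so there is a continuous $f:Y\to\mathbb N^{\mathbb N}$ with ${\downarrow}f[Y]=\mathbb N^{\mathbb N}$. Hence $\mathbb N^{\mathbb N}=\bigcup_{Z\in\mathcal F}{\downarrow}f[Z]$. By Lemma 1(a), applied to $f{\restriction}Z$, each piece is Menger, hence r‑Menger. So $|\mathcal F|\ge\mathfrak m_r$.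

(b) We do the same for relative covers. Suppose all $X_i$ are r‑Menger but $X=\bigcup_{i\in I}X_i$ is not. Covers of $\mathbb N^{\mathbb N}$ witnessing this satisfy the hypothesis of Lemma 2 with $Y=\mathbb N^{\mathbb N}$ and $Z=X$. So there is a continuous $f:\mathbb N^{\mathbb N}\to\mathbb N^{\mathbb N}$ with $\mathbb N^{\mathbb N}={\downarrow}f[X]=\bigcup_{i\in I}{\downarrow}f[X_i]$, and the pieces are r‑Menger by Lemma 1(b). So $|I|\ge\mathfrak m_r$. $\square$

## Few relatively Menger sets do not fill $\mathbb N^{\mathbb N}$

We now strengthen the lower bound in (1) from $\mathrm{add}$ to $\mathfrak m_r$. Write $\exists^\infty$ for "there are infinitely many". The way to use r‑Mengerness is the following.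

**Lemma 4.** If $X$ is r‑Menger and $x\mapsto\varphi_x$ is a continuous map $\mathbb N^{\mathbb N}\to\mathbb N^{\mathbb N}$, then there is a strictly increasing $g\in\mathbb N^{\mathbb N}$ with $g(n)>n$ for all $n$ such that
$$\forall x\in X\ \exists^\infty n\quad\varphi_x(n)\le g(n).$$

*Proof.* For each $n$, $\{\{x:\varphi_x(n)\le k\}:k\in\mathbb N\}$ is an open cover of $\mathbb N^{\mathbb N}$, increasing in $k$. For each $p$, apply r‑Mengerness to the sequence of these covers with $n\ge p$. We get numbers $g_p(n)$, $n\ge p$, such that each $x\in X$ has some $n\ge p$ with $\varphi_x(n)\le g_p(n)$. Choose $g$ strictly increasing with $g(n)\ge n+1+\max_{p\le n}g_p(n)$. Given $x\in X$ and $p$, there is $n\ge p$ with $\varphi_x(n)\le g_p(n)\le g(n)$. $\square$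

**Lemma 5.** $\max\{\mathfrak b,\mathfrak g\}\le\mathfrak m_r$.

*Proof that $\mathfrak b\le\mathfrak m_r$.* Let $X_\xi$ be fewer than $\mathfrak b$ r‑Menger sets. Take $g_\xi$ from Lemma 4 with $\varphi_x=x$, and $g$ with $g_\xi\le^*g$ for all $\xi$. If $g+1\in X_\xi$, then $g(n)+1\le g_\xi(n)$ for infinitely many $n$, contradicting $g_\xi\le^*g$. So $g+1\notin\bigcup_\xi X_\xi$.

Before proving $\mathfrak g\le\mathfrak m_r$, let us see what has to be arranged. For $a\in[\mathbb N]^\omega$ let $\nu_a(n)=\min\{m\in a:m\ge n\}$, and for $x\in\mathbb N^{\mathbb N}$ let $x^*(n)=n+\max_{i\le n}x(i)$, so $x^*$ is strictly increasing and $x\le x^*$. For an r‑Menger $X$, consider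
$$G_X=\{a\in[\mathbb N]^\omega:\forall x\in X\ \exists^\infty n\ \ x^*(n)\le\nu_a(n)\}.$$
The sets in $G_X$ have large gaps. If finitely or infinitely many such families have a common member $a$, then $\nu_a+1$ avoids the union of the corresponding $X$'s. So the task is to show that $G_X$ is groupwise dense.

Given $h$, we want a union of intervals $[h(l_k),h(l_k+1))$ with large gaps. The gap after the $k$-th interval runs from $h(l_k+1)$ to $h(l_{k+1})$, and we want $x^*(h(l_k+1))\le h(l_{k+1})$. So put
$$f_x(j)=\min\{i>j:x^*(h(j+1))\le h(i)\};$$
the demand becomes $f_x(l_k)\le l_{k+1}$ for infinitely many $k$. If $X=\{x\}$, just let $l_{k+1}=f_x(l_k)$. For r‑Menger $X$, the natural attempt is to apply Lemma 4 to $\varphi_x=f_x$ and to let $l_{k+1}=g(l_k)$. Lemma 4 gives infinitely many $j$ with $f_x(j)\le g(j)$, but these $j$ need not be among the $l_k$. If $l_k\le j<l_{k+1}$, monotonicity gives only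
$$f_x(l_k)\le f_x(j)\le g(j)\le g(l_{k+1})=l_{k+2}.$$
We are off by one step, and passing to every second $l_k$ does not help, since whether the good $k$ are even or odd may depend on $x$. The remedy is to guess the iterate $f_x\circ f_x$ instead: an $x$ that overshoots at every step from some point on would overshoot twice in a row, and the second overshoot contradicts the guess.

*Proof that $\mathfrak g\le\mathfrak m_r$.* Let $\theta<\mathfrak g$, let $X_\xi$ ($\xi<\theta$) be r‑Menger, and let $G_\xi=G_{X_\xi}$.

**Step 1.** $G_\xi$ is closed under almost subsets. If $a\in G_\xi$ and $a'\subseteq^*a$ is infinite, then for $n$ larger than every element of $a'\setminus a$ we have $a'\cap[n,\infty)\subseteq a$, so $\nu_{a'}(n)\ge\nu_a(n)$. Hence $a'\in G_\xi$.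

**Step 2.** We fix $h$ and set up the guess. Let $h$ be strictly increasing and $f_x$ as above; $f_x(j)$ exists because $h$ is unbounded. Each $f_x$ is nondecreasing: if $j<j'$ and $i=f_x(j')$, then $i>j'>j$ and $x^*(h(j+1))\le x^*(h(j'+1))\le h(i)$, so $f_x(j)\le i$. The map $x\mapsto f_x\circ f_x$ is continuous: $f_x(j)$ is determined by the values of $x$ up to $h(j+1)$, and then $f_x(f_x(j))$ is determined by the values of $x$ up to $h(f_x(j)+1)$, so for fixed $j$ it is locally constant in $x$. Let $g$ be as in Lemma 4 for $X=X_\xi$ and $\varphi_x=f_x\circ f_x$. Put $l_0=0$ and $l_{k+1}=g(l_k)$; since $g(n)>n$, the sequence $\langle l_k\rangle$ is strictly increasing.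

**Step 3.** We claim that for every $x\in X_\xi$ there are infinitely many $k$ with $f_x(l_k)\le l_{k+1}$. Suppose instead that $f_x(l_k)>l_{k+1}$ for all $k\ge k_0$. By the choice of $g$ there is $j\ge l_{k_0}$ with $f_x(f_x(j))\le g(j)$. Let $l_k\le j<l_{k+1}$; then $k\ge k_0$. Monotonicity gives $f_x(j)\ge f_x(l_k)>l_{k+1}$, and then
$$f_x(f_x(j))\ge f_x(l_{k+1})>l_{k+2}=g(l_{k+1})>g(j),$$
a contradiction.

**Step 4.** We conclude that $G_\xi$ is groupwise dense. Let $u=\bigcup_k[h(l_k),h(l_k+1))$. Let $x\in X_\xi$, let $k$ be as in Step 3, and put $n=h(l_k+1)$. Since $l_{k+1}\ge l_k+1$, the least element of $u$ that is $\ge n$ is $h(l_{k+1})$. Therefore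
$$\nu_u(n)=h(l_{k+1})\ge h(f_x(l_k))\ge x^*(h(l_k+1))=x^*(n).$$
This happens for infinitely many $n$, so $u\in G_\xi$.

**Step 5.** We find a point outside $\bigcup_\xi X_\xi$. As $\theta<\mathfrak g$, there is $a\in\bigcap_{\xi<\theta}G_\xi$. Every $x\in\bigcup_\xi X_\xi$ satisfies $x(n)\le x^*(n)\le\nu_a(n)$ for infinitely many $n$. Hence $\nu_a+1\notin\bigcup_\xi X_\xi$, and the $X_\xi$ do not cover $\mathbb N^{\mathbb N}$. $\square$

**Lemma 6.** $\mathfrak m_r$ is regular and uncountable, and $\mathbb N^{\mathbb N}$ is the union of an increasing sequence of length $\mathfrak m_r$ of r‑Menger sets.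

*Proof.* Uncountability follows from $\aleph_1\le\mathfrak b\le\mathfrak m_r$. Let $\kappa=\mathfrak m_r$ and $\mathbb N^{\mathbb N}=\bigcup_{\xi<\kappa}X_\xi$ with all $X_\xi$ r‑Menger. Put $D_\xi=\bigcup_{\eta\le\xi}X_\eta$. This is a union of fewer than $\kappa$ r‑Menger sets, so it is r‑Menger by Lemma 3(b), and the $D_\xi$ increase. If $\mathrm{cf}(\kappa)<\kappa$, then $\mathrm{cf}(\kappa)$ many of the $D_\xi$, along a cofinal sequence, would cover $\mathbb N^{\mathbb N}$, contradicting the minimality of $\kappa$. $\square$

## Traces in the ground model, done relatively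

Now the trace argument goes through.

**Lemma 7.** Let $\mathbb P\in W$ be ccc and $\omega^\omega$-bounding. Then $\mathfrak m_r^{W[G]}\ge\mathfrak m_r^W$.

*Proof.* **Step 1.** We choose the sequence to be traced. Let $\kappa=\mathfrak m_r^{W[G]}$. By Lemma 6 in $W[G]$, $\kappa$ is regular and uncountable there, hence also in $W$. By the same lemma some $p_0\in G$ forces that $\langle\dot D_\xi:\xi<\kappa\rangle$ is an increasing sequence of r‑Menger sets with union $\mathbb N^{\mathbb N}$. In $W$ put
$$X_\xi=\{x\in\mathbb N^{\mathbb N}:p_0\Vdash x\in\dot D_\xi\}\qquad(\xi<\kappa).$$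

**Step 2.** We show that $\bigcup_{\xi<\kappa}X_\xi=\mathbb N^{\mathbb N}\cap W$; this removes the first obstacle. Fix $x\in\mathbb N^{\mathbb N}\cap W$. Conditions below $p_0$ that force different values for the least $\xi$ with $x\in\dot D_\xi$ are incompatible. By ccc, only countably many values are possible. As $\kappa$ is regular uncountable in $W$, these values are bounded by some $\xi_x<\kappa$. Since $p_0$ forces the sequence to be increasing, $p_0\Vdash x\in\dot D_{\xi_x}$, that is, $x\in X_{\xi_x}$.

**Step 3.** We show that each $X_\xi$ is r‑Menger in $W$; this removes the second obstacle. Let $\langle\mathcal U_n\rangle\in W$ be a sequence of countable open covers of $\mathbb N^{\mathbb N}$, with $U_{n,k}=\bigcup_{s\in S_{n,k}}[s]$ for sets $S_{n,k}$ of finite sequences. Reinterpret $U_{n,k}$ in $W[G]$ by the same formula. The result is still a cover of $\mathbb N^{\mathbb N}$. Indeed, a point outside $\bigcup_kU_{n,k}$ is the same as an infinite branch of the tree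
$$\Big\{t\in\mathbb N^{<\omega}:\text{no initial segment of }t\text{ belongs to }\bigcup_kS_{n,k}\Big\},$$
and this tree is well-founded in $W$. It therefore has a rank function in $W$, which witnesses in $W[G]$ too that it has no infinite branch. Since $\dot D_\xi[G]$ is r‑Menger in $W[G]$, there is $g\in W[G]$ with $\dot D_\xi[G]\subseteq\bigcup_n\bigcup_{k\le g(n)}U_{n,k}$. As $\mathbb P$ is $\omega^\omega$-bounding, choose $g'\in W$ with $g\le g'$. Because $p_0\in G$, we have $X_\xi\subseteq\dot D_\xi[G]$, so
$$X_\xi\subseteq\bigcup_n\bigcup_{k\le g'(n)}U_{n,k}.$$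
For a point $x\in W$, the statement $x\in U_{n,k}$ says that some initial segment of $x$ is in $S_{n,k}$, and means the same in $W$ and in $W[G]$. So the inclusion holds in $W$, and $g'\in W$ is the required selection.

**Step 4.** By Steps 2 and 3, in $W$ the space $\mathbb N^{\mathbb N}$ is a union of $\kappa$ r‑Menger sets. So $\mathfrak m_r^W\le\kappa$. $\square$

## Random reals push $\mathfrak g$ down to $\aleph_1$

**Lemma 8.** Let $\kappa$ be an uncountable cardinal and let $G$ be $\mathbb B_\kappa$-generic over $W$. Then $W[G]\models\mathfrak g=\aleph_1$.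

*Proof.* Since $\mathfrak g\ge\aleph_1$ is known, we need $\aleph_1$ groupwise dense families with empty intersection. The idea is to exhaust the reals of $W[G]$ in $\omega_1$ stages, and at each stage to collect the sets that almost contain no infinite set of that stage.

**Step 1.** We define the stages. In $W$ write $\kappa=\bigsqcup_{\xi<\omega_1}P_\xi$ with all $P_\xi$ infinite, and let $E_\xi=\bigcup_{\eta<\xi}P_\eta$. A countable subset of $\kappa$ in $W$ meets only countably many $P_\eta$, so it is contained in some $E_\xi$. In $W[G]$ let $R_\xi$ be the set of all reals of the form $F(r{\restriction}E)$, where $E\in W$ is a countable subset of $E_\xi$ and $F$ is a Borel function coded in $W$. Here a real may be an element of $\mathbb N^{\mathbb N}$ or a subset of $\mathbb N$. The $R_\xi$ increase with $\xi$, and by (R3) every real of $W[G]$ is in some $R_\xi$.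

**Step 2.** We define the families. In $W[G]$ let
$$G_\xi=\{a\in[\mathbb N]^\omega:\text{no infinite }y\in R_\xi\text{ satisfies }y\subseteq^*a\}.$$
If $a\in G_\xi$ and $a'\subseteq^*a$ is infinite, then $a'\in G_\xi$, because $y\subseteq^*a'$ implies $y\subseteq^*a$. Moreover $\bigcap_{\xi<\omega_1}G_\xi=\emptyset$: any $a\in[\mathbb N]^\omega$ is in some $R_\xi$, and then $a\subseteq^*a$ shows $a\notin G_\xi$. It remains to verify the second clause of groupwise density for each $G_\xi$. Fix $\xi$ and a strictly increasing $h\in W[G]$, and choose $\eta\ge\xi$ with $h\in R_\eta$.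

**Step 3.** We build a sparse random set $a$ from coordinates not used by $R_\eta$. In $W$ fix a countably infinite $Q\subseteq P_\eta$ and an enumeration of it, and regard $r{\restriction}Q$ as an element $t\in2^\omega$. Note that $Q\cap E_\eta=\emptyset$. The interval $I_k=[2^k,2^{k+1})$ has $2^k$ elements. Use disjoint blocks of $k$ bits of $t$ to define $a_k=a_k(t)\in I_k$, uniformly distributed in $I_k$. Let $a=a(t)=\{a_k(t):k\in\mathbb N\}$, which is infinite.

**Step 4.** We claim that no infinite $z\in R_\eta$ satisfies $z\subseteq^*a$. Let $z=F(r{\restriction}E)$ with $E\subseteq E_\eta$ countable and $F$ Borel, both in the sense of Step 1, and with $z$ infinite. Consider the Borel set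
$$N=\{(s,t)\in2^E\times2^\omega:F(s)\text{ is infinite and }F(s)\subseteq^*a(t)\}.$$
We show in $W$ that each section $N_s=\{t:(s,t)\in N\}$ is null. If $F(s)$ is finite, $N_s$ is empty. Otherwise the set $K=\{k:F(s)\cap I_k\ne\emptyset\}$ is infinite. If $F(s)\subseteq^*a(t)$, then, since $a(t)\cap I_k=\{a_k(t)\}$, we have $F(s)\cap I_k=\{a_k(t)\}$ for all but finitely many $k\in K$. For a single $k\in K$ this event has measure at most $2^{-k}$. Hence for each $k_1$ the event that it holds for all $k\in K$ with $k\ge k_1$ has measure at most $2^{-k}$ for arbitrarily large $k$, so it is null. The set $N_s$ is contained in the union of these null events over $k_1\in\mathbb N$, so it is null. By Fubini, $N$ is null. As $E$ and $Q$ are disjoint, $N$ is a null Borel set in the countably many coordinates $E\cup Q$, coded in $W$, and by (R2) $(r{\restriction}E,t)\notin N$. Since $z=F(r{\restriction}E)$ is infinite, $z\not\subseteq^*a$.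

**Step 5.** We transfer this from $a$ to the union of blocks $u=\bigcup_{n\in a}[h(n),h(n+1))$. Suppose $y\in R_\xi$ is infinite and $y\subseteq^*u$. Let
$$z=\{n:y\cap[h(n),h(n+1))\ne\emptyset\}.$$
The intervals are finite and cover $[h(0),\infty)$, so $z$ is infinite. If $n\in z\setminus a$, then $[h(n),h(n+1))$ is disjoint from $u$ and contains an element of the finite set $y\setminus u$; so there are only finitely many such $n$, and $z\subseteq^*a$. Finally $z\in R_\eta$. Indeed, let $y=F_1(r{\restriction}E_1')$ and $h=F_2(r{\restriction}E_2')$ with countable $E_1',E_2'\subseteq E_\eta$ in $W$. Then $z$ is obtained from $r{\restriction}(E_1'\cup E_2')$ by a Borel function coded in $W$, namely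
$$s\mapsto\{n:F_1(s{\restriction}E_1')\cap[F_2(s{\restriction}E_2')(n),F_2(s{\restriction}E_2')(n+1))\ne\emptyset\}.$$
(Where $F_2(s{\restriction}E_2')$ is not strictly increasing, the value is irrelevant.) This contradicts Step 4. So $u\in G_\xi$, and $G_\xi$ is groupwise dense. As $\omega_1$ is preserved, $\mathfrak g\le\aleph_1$ in $W[G]$. $\square$

## The values in the extension: proof of Theorem A

Force with $\mathbb B_{\omega_1}$ over a model $W$ of $\mathfrak b=\aleph_1$ and $\mathfrak g=\mathfrak d=\mathfrak c=\aleph_2$. By (R1) cardinals are preserved.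

**Step 1.** We compute $\mathfrak b$ and $\mathfrak g$. Take in $W$ an unbounded family of size $\aleph_1$. It stays unbounded: a $\le^*$-bound $f\in W[G]$ satisfies $f\le g$ for some $g\in W$ by (R4), and $g$ would be a bound in $W$. So $\mathfrak b=\aleph_1$ in $W[G]$. By Lemma 8, $\mathfrak g=\aleph_1$.

**Step 2.** We bound $\mathfrak d$ and $\mathfrak c$ from above. A dominating family of $W$ stays dominating by (R4), so $\mathfrak d\le\aleph_2$. By (R3) each real of $W[G]$ is determined by a pair $(E,F)$, and in $W$ there are at most $\aleph_1^{\aleph_0}\cdot\mathfrak c\le\mathfrak c^{\aleph_0}=\mathfrak c=\aleph_2$ such pairs. So $\mathfrak c\le\aleph_2$ in $W[G]$.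

**Step 3.** We keep $\mathrm{add}$ large. By Lemma 5 in $W$, $\mathfrak m_r^W\ge\mathfrak g^W=\aleph_2$. Since $\mathbb B_{\omega_1}$ is ccc and $\omega^\omega$-bounding, Lemma 7 gives $\mathfrak m_r^{W[G]}\ge\aleph_2$. By Lemma 3(a) in $W[G]$, $\mathrm{add}\ge\mathfrak m_r\ge\aleph_2$ there.

**Step 4.** We close the chain. By the upper bound in (1), in $W[G]$
$$\aleph_2\le\mathrm{add}(\mathsf S_{\mathrm{fin}}(\mathcal O,\mathcal O))\le\mathrm{cf}(\mathfrak d)\le\mathfrak d\le\mathfrak c\le\aleph_2 .$$
So $\max\{\mathfrak b,\mathfrak g\}=\aleph_1<\aleph_2=\mathrm{add}(\mathsf S_{\mathrm{fin}}(\mathcal O,\mathcal O))=\mathrm{cf}(\mathfrak d)=\mathfrak d=\mathfrak c$ in $W[G]$. $\square$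

Since the Miller model exists relative to the consistency of ZFC, the strict inequality is consistent with ZFC if ZFC is consistent.

## Random reals over an arbitrary model

The same tools give more. First, a ZFC statement that summarizes Lemmas 1–5.

**Proposition 9 (ZFC).** $\mathrm{add}(\mathsf S_{\mathrm{fin}}(\mathcal O,\mathcal O))$ is the least number of Menger subspaces whose union is $\mathbb N^{\mathbb N}$, and
$$\max\{\mathfrak b,\mathfrak g\}\le\mathfrak m_r\le\mathrm{add}(\mathsf S_{\mathrm{fin}}(\mathcal O,\mathcal O))\le\mathrm{cf}(\mathfrak d).$$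

*Proof.* As $\mathbb N^{\mathbb N}$ is not Menger, any family of Menger subspaces with union $\mathbb N^{\mathbb N}$ has at least $\mathrm{add}$ members. Conversely, take a family $\mathcal F$ of $\mathrm{add}$ many Menger subspaces with non-Menger union. The proof of Lemma 3(a) produces Menger sets ${\downarrow}f[Z]$, $Z\in\mathcal F$, with union $\mathbb N^{\mathbb N}$. The inequalities are Lemma 5, Lemma 3(a) and the upper bound in (1). $\square$

**Theorem B.** Let $W$ be any model of ZFC, $\kappa$ an uncountable cardinal of $W$, and $G$ be $\mathbb B_\kappa$-generic over $W$. Then $\mathfrak b,\mathfrak d,\mathfrak m_r$ have the same values in $W$ and $W[G]$, while $\mathfrak g^{W[G]}=\aleph_1$, and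
$$\mathfrak m_r^W\le\mathrm{add}(\mathsf S_{\mathrm{fin}}(\mathcal O,\mathcal O))^{W[G]}\le\mathrm{add}(\mathsf S_{\mathrm{fin}}(\mathcal O,\mathcal O))^W.$$
Consequently, if $W\models\mathfrak b<\mathfrak m_r$ (in particular if $W\models\mathfrak b<\mathfrak g$), then $W[G]\models\max\{\mathfrak b,\mathfrak g\}=\mathfrak b<\mathfrak m_r\le\mathrm{add}(\mathsf S_{\mathrm{fin}}(\mathcal O,\mathcal O))$.

The new ingredient is that ground model Menger sets survive. Here the measure matters, not only ccc and bounding.

**Lemma 10.** In the situation of Theorem B, if $X\subseteq\mathbb N^{\mathbb N}$ is Menger (r‑Menger) in $W$, then it is Menger (r‑Menger) in $W[G]$.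

*Proof.* **Step 1.** We reduce to names that always behave well. Let $\dot U_{n,k}$ be names for open subsets of $\mathbb N^{\mathbb N}$ such that some condition $p$ forces that, for each $n$, $\{\dot U_{n,k}:k\in\mathbb N\}$ covers $X$ (respectively $\mathbb N^{\mathbb N}$). Change the names so that they denote $\mathbb N^{\mathbb N}$ when $p\notin G$ and are unchanged when $p\in G$. Then every condition forces that these are covers, and it suffices to find a selection for the new names.

**Step 2.** We read off covers in $W$. For $x\in X$ (respectively $x\in\mathbb N^{\mathbb N}$) in $W$, put $x\in O_{n,k}$ iff for some $m$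
$$\mu\Big(\Big[\!\Big[\,[x{\restriction}m]\subseteq\bigcup_{i\le k}\dot U_{n,i}\,\Big]\!\Big]\Big)>1-2^{-n}. \tag{2}$$
If $m$ witnesses $x\in O_{n,k}$, then it also witnesses $x'\in O_{n,k}$ whenever $x'{\restriction}m=x{\restriction}m$, so $O_{n,k}$ is open. It increases with $k$. For fixed $n$ the $O_{n,k}$ cover $X$ (respectively $\mathbb N^{\mathbb N}$): the Boolean values in (2) increase with $k$ and with $m$, and their supremum is $[\![x\in\bigcup_i\dot U_{n,i}]\!]=1$, because a point of an open set has a basic neighborhood inside it. Taking $k=m\to\infty$, the measures tend to $1$, so some of them exceed $1-2^{-n}$.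

**Step 3.** We select in $W$ so that each point is caught infinitely often. For each $p\in\mathbb N$, apply the Menger (r‑Menger) property of $X$ in $W$ to the covers $\{O_{n,k}:k\in\mathbb N\}$ with $n\ge p$. This gives $g_p(n)$, $n\ge p$, such that each $x\in X$ is in $O_{n,g_p(n)}$ for some $n\ge p$. Let $g(n)=\max_{p\le n}g_p(n)$. Then each $x\in X$ is in $O_{n,g(n)}$ for infinitely many $n$.

**Step 4.** We check that $g$ works in $W[G]$. Let $x\in X$. Whenever $x\in O_{n,g(n)}$, (2) gives $\mu([\![x\in\bigcup_{i\le g(n)}\dot U_{n,i}]\!])>1-2^{-n}$, and therefore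
$$\mu\Big(\Big[\!\Big[x\notin\bigcup_{n'}\bigcup_{i\le g(n')}\dot U_{n',i}\Big]\!\Big]\Big)\le2^{-n}.$$
This holds for infinitely many $n$, so this Boolean value is $0$. As $x\in X$ was arbitrary, $X\subseteq\bigcup_n\bigcup_{i\le g(n)}\dot U_{n,i}$ is forced. $\square$

*Proof of Theorem B.* **Step 1.** We show that $\mathfrak b$ and $\mathfrak d$ do not change. By (R4), as in Step 1 and Step 2 of the proof of Theorem A, unbounded families and dominating families of $W$ remain so; thus $\mathfrak b^{W[G]}\le\mathfrak b^W$ and $\mathfrak d^{W[G]}\le\mathfrak d^W$. Conversely, let $\{f_i:i<\theta\}\in W[G]$ with $\theta$ an infinite cardinal, and choose, in $W[G]$, $g_i\in W$ with $f_i\le g_i$. The function $i\mapsto g_i$ has a name. By ccc there are only countably many possible values for each $g_i$, so there is $\langle C_i:i<\theta\rangle\in W$ with each $C_i\subseteq\mathbb N^{\mathbb N}\cap W$ countable and $g_i\in C_i$. The set $C=\bigcup_iC_i$ is in $W$ and has size at most $\theta$ there. If $\theta<\mathfrak b^W$, then $C$ has a $\le^*$-bound in $W$, which also bounds all $f_i$. So $\mathfrak b^{W[G]}\ge\mathfrak b^W$.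 If $\{f_i:i<\theta\}$ is dominating in $W[G]$, then each $f\in\mathbb N^{\mathbb N}\cap W$ satisfies $f\le^*f_i\le g_i\in C$ for some $i$, so $C$ is dominating in $W$ and $\theta\ge\mathfrak d^W$. So $\mathfrak d^{W[G]}\ge\mathfrak d^W$.

**Step 2.** We collect the value of $\mathfrak g$ and the lower bounds. $\mathfrak g^{W[G]}=\aleph_1$ is Lemma 8. Lemma 7, and Lemma 3(a) in $W[G]$, give $\mathfrak m_r^W\le\mathfrak m_r^{W[G]}\le\mathrm{add}^{W[G]}$.

**Step 3.** We prove the upper bounds. By Proposition 9 in $W$, respectively by the definition of $\mathfrak m_r$, let $W\models\mathbb N^{\mathbb N}=\bigcup_{\xi<\theta}X_\xi$ with all $X_\xi$ Menger and $\theta=\mathrm{add}^W$, respectively all $X_\xi$ r‑Menger and $\theta=\mathfrak m_r^W$. In $W[G]$ the sets $X_\xi$ are still Menger (respectively r‑Menger) by Lemma 10, and so are the sets ${\downarrow}X_\xi$, formed in $W[G]$, by Lemma 1 with $f$ the identity. They cover $\mathbb N^{\mathbb N}\cap W[G]$: given $f\in W[G]$, take $g\in W$ with $f\le g$ and $\xi$ with $g\in X_\xi$; then $f\in K_g\subseteq{\downarrow}X_\xi$. Hence $\mathrm{add}^{W[G]}\le\theta=\mathrm{add}^W$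 by Proposition 9 in $W[G]$, respectively $\mathfrak m_r^{W[G]}\le\theta=\mathfrak m_r^W$. With Step 2, $\mathfrak m_r$ does not change.

**Step 4.** We derive the last assertion. If $W\models\mathfrak b<\mathfrak g$, then $W\models\mathfrak b<\mathfrak m_r$ by Lemma 5. If $W\models\mathfrak b<\mathfrak m_r$, then the same holds in $W[G]$ because neither value changes, and there $\mathfrak g=\aleph_1\le\mathfrak b$. So $\max\{\mathfrak b,\mathfrak g\}=\mathfrak b<\mathfrak m_r\le\mathrm{add}$ in $W[G]$. $\square$

**Corollary 11.** Let $W$ be as in Theorem A and let $\kappa\ge\aleph_2$ be a cardinal with $\kappa^{\aleph_0}=\kappa$ in $W$. After forcing with $\mathbb B_\kappa$,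
$$\mathfrak b=\mathfrak g=\aleph_1<\mathrm{add}(\mathsf S_{\mathrm{fin}}(\mathcal O,\mathcal O))=\mathrm{cf}(\mathfrak d)=\mathfrak d=\aleph_2\le\mathfrak c=\kappa .$$
So the strict inequality is consistent with arbitrarily large continuum.

*Proof.* By Theorem B, in $W[G]$ we have $\mathfrak b=\mathfrak g=\aleph_1$ and $\mathfrak d=\aleph_2$. Moreover $\mathrm{add}\ge\mathfrak m_r^W\ge\mathfrak g^W=\aleph_2$, by Theorem B and Lemma 5 in $W$, while $\mathrm{add}\le\mathrm{cf}(\mathfrak d)\le\mathfrak d=\aleph_2$ by (1). For the continuum, split $\kappa$ in $W$ into $\kappa$ countably infinite enumerated sets; the restrictions of $r$ to them are $\kappa$ elements of $2^\omega$. They are distinct, because for two of the sets the event that the restrictions agree is null and depends on countably many coordinates, so (R2) applies. Hence $\mathfrak c\ge\kappa$. By (R3), $\mathfrak c^{W[G]}\le(\kappa^{\aleph_0}\cdot\mathfrak c)^W=\kappa\cdot\aleph_2=\kappa$. Finally, $\kappa$ can be taken as large as we like, for example $\kappa=\lambda^{\aleph_0}$, computed in $W$, for any cardinal $\lambda\ge\aleph_2$. $\square$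

Since $\max\{\mathfrak b,\mathfrak g\}\ge\aleph_1$ always, the values $\aleph_1<\aleph_2$ are the smallest possible. In the models of Theorem A and Corollary 11 the upper bound $\mathrm{cf}(\mathfrak d)$ is attained. Nothing proved here says whether $\max\{\mathfrak b,\mathfrak g\}<\mathrm{add}(\mathsf S_{\mathrm{fin}}(\mathcal O,\mathcal O))<\mathrm{cf}(\mathfrak d)$ can hold with both inequalities strict at once, or whether $\mathrm{add}(\mathsf S_{\mathrm{fin}}(\mathcal O,\mathcal O))$ can exceed $\mathfrak b^+$.
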